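\title{A pigeonhole obstruction to axiomatizing meet and product\\ in the pointed Weihrauch degrees}

\begin{abstract}
We study the inequalities between terms in meet $\sqcap$, product $\times$ and the unit $1$ that hold in the pointed Weihrauch degrees. Neumann, Pauly and Pradic conjectured that a short list of axioms derives all of them. We refute the conjecture by an explicit valid inequality, a pigeonhole principle in which every variable occurs exactly once on each side. The same family of inequalities shows that no finite set of valid inequalities is complete, even together with the greatest-lower-bound rule. We also characterize validity by a finite Boolean condition, and we show that the conjectured system becomes complete once all valid inequalities with exactly one occurrence of each variable on each side are added.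
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Problems, reductions and two operations}

A \emph{problem} is a partial multivalued function $f:\subseteq\{0,1\}^{\mathbb N}\rightrightarrows\{0,1\}^{\mathbb N}$. The points $q\in\operatorname{dom}(f)$ are its \emph{instances} and the points of the nonempty set $f(q)$ are the \emph{solutions} of $q$. The problem $f$ is \emph{Weihrauch reducible} to $g$, written $f\le_{\mathrm W}g$, if there are computable partial functions $H,K$ such that for every $q\in\operatorname{dom}(f)$ we have $H(q)\in\operatorname{dom}(g)$, and $K(q,p)\in f(q)$ for every $p\in g(H(q))$. Thus $f$ is solved with exactly one call to $g$, and the procedure must succeed whichever solution $g$ returns. The equivalence classes of $\le_{\mathrm W}$ are the \emph{Weihrauch degrees} $\mathfrak W$.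

Fix a standard pairing function $\langle\cdot,\cdot\rangle$ on $\{0,1\}^{\mathbb N}$. The problems $f\times g$ and $f\sqcap g$ both have the domain $\{\langle q_0,q_1\rangle:q_0\in\operatorname{dom}(f),\ q_1\in\operatorname{dom}(g)\}$, and
\begin{align*}
(f\times g)(\langle q_0,q_1\rangle)&=\{\langle p_0,p_1\rangle:p_0\in f(q_0),\ p_1\in g(q_1)\},\\
(f\sqcap g)(\langle q_0,q_1\rangle)&=\{0p:p\in f(q_0)\}\cup\{1p:p\in g(q_1)\}.
\end{align*}
So a solution of $f\times g$ solves both instances, and a solution of $f\sqcap g$ solves one of them and says which; the user of $f\sqcap g$ has no control over the choice. Both operations are monotone for $\le_{\mathrm W}$ and hence act on degrees, and $\sqcap$ is the meet of $\mathfrak W$. Let $1$ be the degree of the identity of $\{0,1\}^{\mathbb N}$. A degree $f$ is \emph{pointed} if $1\le_{\mathrm W}f$, and $\mathfrak W_\bullet$ is the set of pointed degrees. A problem $f$ is pointed exactly if $\operatorname{dom}(f)$ contains a computable point: if $H,K$ reduce the identity to $f$, then $H(0^\omega)$ is such a point, and conversely a constant $H$ and $K(q,p)=q$ give a reduction. In particular $\mathfrak W_\bullet$ is closed under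 $\times$ and $\sqcap$.

\emph{Terms} are built from variables, the constant $1$ and the binary connectives $\sqcap,\times$. An inequality $t\le_\bullet u$ between terms is \emph{universally valid} if the corresponding reduction holds under every interpretation of the variables by pointed degrees, and $t=_\bullet u$ is universally valid if $t\le_\bullet u$ and $u\le_\bullet t$ are. These are the reductions that hold for purely structural reasons, whatever the problems involved, and it is natural to ask for a list of laws that generates them.

\subsection{The conjectured axiomatization}

Let $\mathcal S$ be the following deductive system for judgments $t\le_\bullet u$ and $t=_\bullet u$. Every axiom is a schema: arbitrary terms may be substituted for $x,y,z$.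
\begin{itemize}
\item \emph{Commutative monoid:} $x\times(y\times z)=_\bullet(x\times y)\times z$, \ $x\times1=_\bullet x$, \ $x\times y=_\bullet y\times x$.
\item \emph{Relevance:} $x\le_\bullet x\times x$.
\item \emph{Lower bound:} $x\sqcap y\le_\bullet x$ and $x\sqcap y\le_\bullet y$.
\item \emph{Greatest lower bound} (the \emph{glb rule}): from $x\le_\bullet y$ and $x\le_\bullet z$ infer $x\le_\bullet y\sqcap z$.
\item \emph{Half-distributivity:} $(x\times y)\sqcap z\le_\bullet x\times(y\sqcap z)$.
\item \emph{Bottom element:} $1\le_\bullet x$.
\item \emph{Structural rules:} $=_\bullet$ is an equivalence relation; $\le_\bullet$ is reflexive and transitive; $s=_\bullet t$ yields $s\le_\bullet t$ and $t\le_\bullet s$; and $\sqcap$, $\times$ are monotone for $\le_\bullet$ in each argument.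
\end{itemize}
All of these hold in $(\mathfrak W_\bullet,\sqcap,\times,1)$. The question comes from \cite{NPP}.

\medskip\noindent\textbf{Conjecture.} \emph{Every universally valid inequality $t\le_\bullet u$ is derivable in $\mathcal S$.}

\subsection{Results}

We first describe validity combinatorially. Let $\operatorname{occ}(w)$ be the set of occurrences of variables in the term $w$; the \emph{label} of an occurrence is the variable that stands there. A set $A\subseteq\operatorname{occ}(w)$ \emph{satisfies} $w$ if $w$ evaluates to true when $\times,\sqcap,1$ are read as $\wedge,\vee,\mathrm{true}$ and exactly the occurrences in $A$ are true. Every superset of a satisfying set satisfies $w$, and $\operatorname{occ}(w)$ itself always does. One should think of $A$ as the set of instances that a solution of $w$ answers.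

\begin{definition}\label{def:witness}
A \emph{witness} for $t\sqsubseteq u$ is a partial label-preserving map $h:\operatorname{occ}(u)\rightharpoonup\operatorname{occ}(t)$ such that, whenever $A$ satisfies $u$, the set $h(A)=\{h(o):o\in A\cap\operatorname{dom}(h)\}$ satisfies $t$. We write $t\sqsubseteq u$ if a witness exists.
\end{definition}

\begin{theorem}\label{thm:char}
An inequality $t\le_\bullet u$ is universally valid if and only if $t\sqsubseteq u$.
\end{theorem}

There are finitely many maps $h$ and sets $A$ to try, so universal validity is decidable. Call an inequality \emph{linear} if each of its variables occurs exactly once on the left and exactly once on the right.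

\begin{theorem}\label{thm:linear}
The system $\mathcal S$ becomes complete when all universally valid linear inequalities are added to it as axiom schemas.
\end{theorem}

So the axioms of $\mathcal S$ account for everything that has to do with repeated and missing variables, and the conjecture stands or falls with the linear inequalities. For these, half-distributivity and the glb rule go a long way (see Example~\ref{ex:three}), which makes the conjecture plausible. Nevertheless it fails. Definition~\ref{def:terms} gives explicit linear inequalities $t_n\le_\bullet u_n$, which express the pigeonhole principle for $2n^2+1$ pigeons and $2n^2$ holes.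

\begin{theorem}\label{thm:main}
The inequality $t_4\le_\bullet u_4$ is universally valid but not derivable in $\mathcal S$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:nofinite}
Let $b\in\mathbb N$, and let $\mathcal A$ be any set of universally valid inequalities $r\le_\bullet s$ with $|\operatorname{occ}(s)|\le b$, an equation counting as two inequalities. Then the system consisting of all substitution instances of $\mathcal A$, the glb rule and the structural rules is incomplete: it does not derive the universally valid inequality $t_n\le_\bullet u_n$ for $n=2\max(b,2)$. In particular, no finite set of universally valid inequalities and equations is complete, even together with the glb rule.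
\end{theorem}

The proof of non-derivability runs as follows. A derivation of $t\le_\bullet u$ can be straightened into a chain of rewriting steps. Read from $u$ towards $t$, the chain gives an increasing sequence of monotone Boolean functions, each defined by a formula with no repeated variable, and each obtained from the previous one by rearranging boundedly many subformulas (Section~\ref{sec:steps}). All these functions lie below the function of $t$. We construct $t_n$ and $u_n$ (Section~\ref{sec:php}) so that $u_n$ is \emph{rigid}: a rearrangement of at most $n$ subformulas either leaves the function of $u_n$ unchanged or destroys the implication to $t_n$ (Sections~\ref{sec:types} and~\ref{sec:rigid}). The sequence can therefore never leave $u_n$ (Section~\ref{sec:final}). Theorems~\ref{thm:char} and~\ref{thm:linear} are proved first, in Sections~\ref{sec:char} and~\ref{sec:linear}.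

\section{Validity as a Boolean condition}\label{sec:char}

We begin with examples of Definition~\ref{def:witness}. Note the reversal: $t\le_\bullet u$ corresponds to an implication from $u$ to $t$.

\begin{example}[The axioms]\label{ex:axioms}
Each of the following inequalities $r\le_\bullet s$ has a witness $h$ for $r\sqsubseteq s$.
\begin{center}
\begin{tabular}{lll}
$r\le_\bullet s$ & witness $h$ & implication from $s$ to $r$\\
\hline
monoid laws, both directions & match equal labels & equivalence\\
$x\sqcap y\le_\bullet x$, \ $x\sqcap y\le_\bullet y$ & match equal labels & $x\Rightarrow x\vee y$, \ $y\Rightarrow x\vee y$\\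
$(x\times y)\sqcap z\le_\bullet x\times(y\sqcap z)$ & match equal labels & $x\wedge(y\vee z)\Rightarrow(x\wedge y)\vee z$\\
$1\le_\bullet x$ & empty map & $x\Rightarrow\mathrm{true}$\\
$x\le_\bullet x\times x$, \ $x\le_\bullet x\sqcap x$ & both occurrences to the one & a satisfying set is nonempty
\end{tabular}
\end{center}
In every row $|\operatorname{occ}(s)|\le3$ and the fibers of $h$ have at most two elements.
\end{example}

\begin{example}[Occurrences matter]\label{ex:fail}
We have $x\times x\not\sqsubseteq x$, since the image of the one-element set that satisfies $x$ cannot contain both occurrences in $x\times x$. Similarly $(x\times y)\sqcap(x\times z)\not\sqsubseteq x\times(y\sqcap z)$. Let $x_1,x_2$ be the two occurrences of $x$ on the left. If $h(x)\ne x_1$, then $h(\{x,y\})\subseteq\{x_2,y\}$, and if $h(x)\neq x_2$, then $h(\{x,z\})\subseteq\{x_1,z\}$; neither set satisfies the left side. In computational terms, the right side has room for only one instance of $x$, and that instance must be chosen before one learns whether $y$ or $z$ is solved. Half-distributivity is what one obtains by giving up the second factor $x$.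
\end{example}

To prove Theorem~\ref{thm:char}, assign a pointed problem $f_x$ to every variable $x$ and extend the assignment to terms by $f_1=\mathrm{id}$, $f_{w_0\times w_1}=f_{w_0}\times f_{w_1}$, $f_{w_0\sqcap w_1}=f_{w_0}\sqcap f_{w_1}$. Since the operations act on degrees, $t\le_\bullet u$ is universally valid if and only if $f_t\le_{\mathrm W}f_u$ for all such assignments. Unpairing a point $q$ along the syntax tree of $w$ yields a point at every leaf; we call the point $q_o$ at $o\in\operatorname{occ}(w)$ a \emph{component} of $q$. Then $q\in\operatorname{dom}(f_w)$ if and only if $q_o\in\operatorname{dom}(f_x)$ for every occurrence $o$ with label $x$. Conversely, from a family $(q_o)$ of such points one computes an instance of $f_w$ with these components, by putting $0^\omega$ at the leaves $1$ and pairing.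

\begin{lemma}\label{lem:solutions}
Let $w$ be a term. There are computable procedures that, for $q\in\operatorname{dom}(f_w)$, do the following.
\begin{enumerate}
\item[(i)] From a solution of $q$, compute a set $A$ satisfying $w$ and solutions $p_o$ of the components $q_o$ for $o\in A$.
\item[(ii)] From $q$, a set $A$ satisfying $w$ and solutions $p_o$ of $q_o$ for $o\in A$, compute a solution of $q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $w$. For $w=1$ take $A=\emptyset$ in (i); in (ii) the solution is $q$ itself. For a variable, the only satisfying set is $\operatorname{occ}(w)$ and there is nothing to do. For $w=w_0\times w_1$, a set $A$ satisfies $w$ if and only if $A\cap\operatorname{occ}(w_\epsilon)$ satisfies $w_\epsilon$ for both $\epsilon$; we unpair and take the union in (i), and we pair the two solutions in (ii). For $w=w_0\sqcap w_1$, in (i) the first bit $\epsilon$ of the solution tells which side is solved, and the set obtained for $w_\epsilon$ satisfies $w$. In (ii), $A\cap\operatorname{occ}(w_\epsilon)$ satisfies $w_\epsilon$ for some $\epsilon$, which can be found by evaluating a finite formula; we solve that side and prefix $\epsilon$.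
\end{proof}

\begin{lemma}\label{lem:sound}
If $t\sqsubseteq u$, then $t\le_\bullet u$ is universally valid.
\end{lemma}

\begin{proof}
Let $h$ be a witness, and choose a computable point $c_x\in\operatorname{dom}(f_x)$ for each variable $x$ of $u$. Given an instance $q$ of $f_t$ with components $q_e$, form the instance of $f_u$ whose component at $o$ is $q_{h(o)}$ if $h(o)$ is defined and $c_x$ otherwise, where $x$ is the label of $o$. This is an instance because $h$ preserves labels. From a solution, Lemma~\ref{lem:solutions}(i) gives a set $A$ satisfying $u$ and solutions $p_o$ for $o\in A$. Then $h(A)$ satisfies $t$, and for each $e\in h(A)$ any $o\in A$ with $h(o)=e$ provides a solution $p_o$ of $q_e$. Lemma~\ref{lem:solutions}(ii) yields a solution of $q$.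
\end{proof}

Pointedness is used exactly to fill the components at which $h$ is undefined; without it already $1\le_\bullet x$, with its empty witness, fails.

For the converse we must extract a witness from a reduction. We choose problems so sparse that the only way to produce a noncomputable instance is to copy a component of the input, and so independent that a solution can only be obtained by receiving it.

\begin{proof}[Proof of Theorem~\ref{thm:char}]
One direction is Lemma~\ref{lem:sound}. For the other, let $t\le_\bullet u$ be universally valid.

For every $m$ there are points $z_1,\dots,z_m\in\{0,1\}^{\mathbb N}$ none of which is computable from the others. Indeed, for fixed $\nu$ the set of tuples in which $z_\nu$ is computable from the other entries is Borel, being a countable union, over all oracle machines, of $G_\delta$ sets. Its sections in the coordinate $\nu$ are countable, hence null for the uniform measure. By Fubini's theorem the set is null, so almost every tuple works. The entries of such a tuple are noncomputable and pairwise distinct.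

Take such a tuple of length $2|\operatorname{occ}(t)|$ and name its entries $q^*_e$ and $p^*_e$, for $e\in\operatorname{occ}(t)$. For each variable $x$ let
\[
\operatorname{dom}(f_x)=\{0^\omega\}\cup\{q^*_e: e\text{ has label }x\},\qquad f_x(0^\omega)=\{0^\omega\},\qquad f_x(q^*_e)=\{p^*_e\}.
\]
Each $f_x$ is pointed. Let $H,K$ reduce $f_t$ to $f_u$, and let $q^*$ be the instance of $f_t$ with components $q^*_e$ and with $0^\omega$ at the leaves $1$. Let $o\in\operatorname{occ}(u)$ have label $x$. The component of $H(q^*)$ at $o$ lies in $\operatorname{dom}(f_x)$. If it is $q^*_e$, for a necessarily unique $e$ with label $x$, put $h(o)=e$; if it is $0^\omega$, leave $h(o)$ undefined. The map $h$ preserves labels.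

Let $A$ satisfy $u$. The components of $H(q^*)$ at the occurrences $o\in A$ have the solutions $p^*_{h(o)}$ or $0^\omega$. By Lemma~\ref{lem:solutions}(ii), some solution of $H(q^*)$ is computable from $q^*$ and the points $p^*_{e'}$ with $e'\in h(A)$. Applying $K$ and then Lemma~\ref{lem:solutions}(i), we obtain a set $B$ satisfying $t$ such that, for each $e\in B$, the unique solution $p^*_e$ of $q^*_e$ is computable from the same data, that is, from the points $q^*_{e''}$ and the points $p^*_{e'}$ with $e'\in h(A)$. By independence $e\in h(A)$. So $B\subseteq h(A)$, and $h(A)$ satisfies $t$.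
\end{proof}

\section{Reduction to linear inequalities}\label{sec:linear}

In a linear inequality $t\le_\bullet u$ we identify occurrences with their labels. A witness is then a restriction of the identity, and by monotonicity the identity is a witness if any restriction of it is. So a linear inequality is universally valid if and only if every set of variables that satisfies $u$ satisfies $t$. A general witness can fail to be a bijection in three ways: it can be partial, not surjective, or not injective. The bottom axiom, the lower-bound axioms and the glb rule repair these three defects in turn.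

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
The added schemas are sound, because the value of a term in pointed degrees is a pointed degree. Let $t\le_\bullet u$ be universally valid, with a witness $h$ given by Theorem~\ref{thm:char}.

\emph{Making $h$ total.} Let $u'$ arise from $u$ by replacing every occurrence outside $\operatorname{dom}(h)$ by $1$. Then $u'\le_\bullet u$ is derivable from $1\le_\bullet x$ and monotonicity. If $A\subseteq\operatorname{occ}(u')=\operatorname{dom}(h)$ satisfies $u'$, then $A$ together with the replaced occurrences satisfies $u$, so $h(A)$ satisfies $t$. Thus $h$ is a total witness for $t\sqsubseteq u'$.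

\emph{Making $h$ surjective.} Let $Z=\operatorname{occ}(t)\setminus h(\operatorname{occ}(u'))$. These occurrences are never solved, so we prune them. For subterms $\tau$ of $t$ define $\tau^\circ$, a term or the symbol $\bot$, as follows: occurrences in $Z$ become $\bot$ and other leaves stay; $(\tau_0\times\tau_1)^\circ$ is $\bot$ if some $\tau_\epsilon^\circ$ is $\bot$, and $\tau_0^\circ\times\tau_1^\circ$ otherwise; $(\tau_0\sqcap\tau_1)^\circ$ is $\bot$ if both $\tau_\epsilon^\circ$ are $\bot$, is the other one if exactly one of them is $\bot$, and is $\tau_0^\circ\sqcap\tau_1^\circ$ otherwise. By induction on $\tau$: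
\begin{enumerate}
\item[(a)] a set $A\subseteq\operatorname{occ}(\tau)\setminus Z$ satisfies $\tau$ if and only if $\tau^\circ\ne\bot$ and $A\cap\operatorname{occ}(\tau^\circ)$ satisfies $\tau^\circ$;
\item[(b)] if $\tau^\circ\neq\bot$, then $\tau\le_\bullet\tau^\circ$ is derivable.
\end{enumerate}
For (a), read $\bot$ as false: the occurrences in $Z$ are false under $A$, and the clauses of the definition are the usual simplifications of a false constant. For (b), the only case that is not reflexivity or monotonicity is a meet with, say, $\tau_1^\circ=\bot$, where $\tau_0\sqcap\tau_1\le_\bullet\tau_0\le_\bullet\tau_0^\circ$.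

The set $h(\operatorname{occ}(u'))$ satisfies $t$ and is disjoint from $Z$, so $t''=t^\circ$ is a term by (a), and $t\le_\bullet t''$ is derivable by (b). Pruning a product may also delete occurrences outside $Z$. Let $B$ be the set of $o\in\operatorname{occ}(u')$ with $h(o)\notin\operatorname{occ}(t'')$, and let $u''$ arise from $u'$ by replacing the occurrences in $B$ by $1$; again $u''\le_\bullet u'$ is derivable. Now $h$ maps $\operatorname{occ}(u'')$ into $\operatorname{occ}(t'')$, and onto it because $\operatorname{occ}(t'')\subseteq\operatorname{occ}(t)\setminus Z=h(\operatorname{occ}(u'))$. If $A$ satisfies $u''$, then $A\cup B$ satisfies $u'$, so $h(A\cup B)$ satisfies $t$, and by (a) the set $h(A\cup B)\cap\operatorname{occ}(t'')=h(A)$ satisfies $t''$. Thus $h$ is a total surjective witness for $t''\sqsubseteq u''$.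

\emph{Making $h$ injective.} Replace each occurrence $e$ in $t''$, with label $x$, by a meet of $|h^{-1}(e)|\ge1$ copies of $x$, one for each $o\in h^{-1}(e)$, and call the result $t'''$. Reflexivity and the glb rule give $x\le_\bullet x\sqcap\dots\sqcap x$, so $t''\le_\bullet t'''$ is derivable. There is now a label-preserving bijection between $\operatorname{occ}(t''')$ and $\operatorname{occ}(u'')$. Let $\hat t,\hat u$ arise from $t''',u''$ by writing a fresh variable $x_o$ at $o\in\operatorname{occ}(u'')$ and at the corresponding occurrence of $t'''$. If $A$ satisfies $\hat u$, then $h(A)$ satisfies $t''$. The meet that replaced $e$ is true under $A$ exactly if $e\in h(A)$, so $A$ satisfies $\hat t$. Hence $\hat t\le_\bullet\hat u$ is linear and universally valid by Lemma~\ref{lem:sound}, and $t'''\le_\bullet u''$ is a substitution instance of it. Altogether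
\[
t\le_\bullet t''\le_\bullet t'''\le_\bullet u''\le_\bullet u'\le_\bullet u
\]
is derivable in the extended system.
\end{proof}

\section{Pigeonhole inequalities}\label{sec:php}

We look for a valid linear inequality that cannot be broken into small steps. The pigeonhole principle is a natural candidate, since its truth depends on all pigeons at once. To make it linear, the statement ``pigeon $i$ sits in hole $j$'' is written as a product of several variables, one for each place in the conclusion where it is needed. In the most direct version there is one variable for each other pigeon. The smallest case shows that this is not enough.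

\begin{example}[Three pigeons, two holes]\label{ex:three}
Write products by juxtaposition, binding tighter than $\sqcap$, and write $u\ge_\bullet t$ for $t\le_\bullet u$. Associativity and commutativity of $\sqcap$ are derivable as inequalities in both directions from the lower-bound axioms and the glb rule, so we ignore brackets and order. Two more inequalities are derivable:
\[
\text{(M)}\quad xy\sqcap zw\ \ge_\bullet\ (x\sqcap z)(y\sqcap w),\qquad\qquad\text{(S)}\quad xz(y\sqcap w)\ \ge_\bullet\ xy\sqcap zw.
\]
For (M), the right side is below $xy$ and below $zw$, and the glb rule applies. For (S), use half-distributivity twice: $xz(y\sqcap w)\ge_\bullet x(y\sqcap zw)\ge_\bullet xy\sqcap zw$.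

Let the pigeons be $0,1,2$ and the holes $j=1,2$. The pair $\{0,1\}$ uses the variables $a_j$ (pigeon $0$) and $a_j'$ (pigeon $1$), the pair $\{1,2\}$ uses $b_j$ and $b_j'$, and the pair $\{2,0\}$ uses $c_j$ and $c'_j$. Put
\begin{align*}
u_1&=(a_1c'_1\sqcap a_2c'_2)\,(b_1a'_1\sqcap b_2a'_2)\,(c_1b'_1\sqcap c_2b'_2),\\
t_1&=a_1a_1'\sqcap a_2a_2'\sqcap b_1b_1'\sqcap b_2b_2'\sqcap c_1c_1'\sqcap c_2c_2'.
\end{align*}
Here $u_1$ says that each pigeon has a hole and $t_1$ says that two pigeons share one. With $U=c_1b'_1\sqcap c_2b'_2$ and $T=a_1a_1'\sqcap a_2a_2'$ we derive
\begin{align*}
u_1&\ge_\bullet(a_1\sqcap c'_2)(c'_1\sqcap a_2)(b_1a'_1\sqcap b_2a'_2)\,U&&\text{(M)}\\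
&\ge_\bullet\bigl[(a_1\sqcap c'_2)\,b_1a'_1\sqcap(c'_1\sqcap a_2)\,b_2a'_2\bigr]U&&\text{(S)}\\
&\ge_\bullet\bigl[a_1a'_1\sqcap c'_2b_1\sqcap c'_1b_2\sqcap a_2a'_2\bigr]U&&\text{(S) twice}\\
&\ge_\bullet T\sqcap(c'_2b_1\sqcap c'_1b_2)\,U&&\text{half-distributivity}\\
&\ge_\bullet T\sqcap(c'_2\sqcap b_2)(b_1\sqcap c'_1)(c_1b'_1\sqcap c_2b'_2)&&\text{(M)}\\
&\ge_\bullet T\sqcap(b_1\sqcap c'_1)\,c_1b'_1\sqcap(c'_2\sqcap b_2)\,c_2b'_2&&\text{(S)}\\
&\ge_\bullet t_1&&\text{(S) twice.}
\end{align*}
So $t_1\le_\bullet u_1$ is derivable in $\mathcal S$.
\end{example}

The first step is the one to understand. The new factor $(a_1\sqcap c'_2)(c'_1\sqcap a_2)$ is satisfied by $\{a_1,a_2\}$, which omits both $c_1'$ and $c_2'$. This costs nothing, because both omitted variables are needed only against pigeon $2$, and pigeon $2$ sits in just one hole: if pigeons $1$ and $2$ sit in different holes, pigeon $1$ meets $a_1$ or $a_2$. To block the step, each variable of a pigeon should be responsible for \emph{several} opponents, so that an adversary can place different opponents in different holes and make all omitted variables necessary at the same time. Linearity of $t$ then forces a pattern: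 a variable shared among opponents appears in a product of two meets, $(\cdots\sqcap\cdots)\times(\cdots\sqcap\cdots)$, which covers all pairs of a complete bipartite graph. We therefore partition the pairs of pigeons into complete bipartite graphs with large sides.

Fix $n\ge1$. Let $N=2n^2+1$, let $P=\mathbb Z_N$ be the set of \emph{pigeons}, and let $J$ be a set of $N-1=2n^2$ \emph{holes}. For $c\in\mathbb Z_N$ let
\[
L_c=\{c,c+1,\dots,c+n-1\},\qquad R_c=\{c+n,c+2n,\dots,c+n^2\}.
\]
The offsets $0,\dots,n-1$ and $n,2n,\dots,n^2$ are distinct elements of $\{0,\dots,n^2\}$, so $L_c$ and $R_c$ are disjoint sets of size $n$. We say that $c$ \emph{separates} $i$ and $k$ if one of them lies in $L_c$ and the other in $R_c$; see Figure~\ref{fig:biclique}.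

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x in {0,1} \node[circle,draw,fill=black!25,inner sep=2pt] (v\x) at ({90-40*\x}:1.8) {$\x$};
\foreach \x in {2,4} \node[rectangle,draw,fill=black!8,inner sep=3pt] (v\x) at ({90-40*\x}:1.8) {$\x$};
\foreach \x in {3,5,6,7,8} \node[inner sep=2pt] (v\x) at ({90-40*\x}:1.8) {$\x$};
\draw[thick] (v0)--(v2) (v0)--(v4) (v1)--(v2) (v1)--(v4);
\end{tikzpicture}
\caption{The case $n=2$: nine pigeons on a cycle, with $L_0=\{0,1\}$ (circles) and $R_0=\{2,4\}$ (boxes). The four edges between $L_0$ and $R_0$ have the cyclic lengths $1,2,3,4$, so the nine rotations of this complete bipartite graph cover each pair of pigeons exactly once.}\label{fig:biclique}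
\end{figure}

\begin{lemma}\label{lem:sep}
Any two distinct pigeons are separated by exactly one $c\in\mathbb Z_N$.
\end{lemma}

\begin{proof}
The map $(s,m)\mapsto mn-s$ is a bijection from $\{0,\dots,n-1\}\times\{1,\dots,n\}$ onto $\{1,\dots,n^2\}$, since for fixed $m$ it takes the values $(m-1)n+1,\dots,mn$. We have $i\in L_c$ and $k\in R_c$ if and only if $i=c+s$ and $k=c+mn$ for some such $(s,m)$, and then $k-i=mn-s$. Hence there is exactly one $c$ with $i\in L_c$, $k\in R_c$ if $k-i\in\{1,\dots,n^2\}$ modulo $N$, and none otherwise. For $i\neq k$, exactly one of $k-i$ and $i-k$ lies in $\{1,\dots,n^2\}$ modulo $N=2n^2+1$.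
\end{proof}

Let $I(i)=\{c:i\in L_c\cup R_c\}$, a set of size $2n$. For $c\in I(i)$ let $\operatorname{opp}(i,c)$ be the one of $L_c,R_c$ that does not contain $i$. Then $|\operatorname{opp}(i,c)|=n$, and $k\in\operatorname{opp}(i,c)$ if and only if $c$ separates $i$ and $k$.

\begin{definition}\label{def:terms}
Let $V$ be a set of distinct variables $x_{ijc}$ with $i\in P$, $j\in J$, $c\in I(i)$. With $\prod$ denoting iterated $\times$, and with any bracketing, let
\[
u_n=\prod_{i\in P}\ \mathop{\mbox{\Large$\sqcap$}}_{j\in J}\ \prod_{c\in I(i)}x_{ijc},\qquad
t_n=\mathop{\mbox{\Large$\sqcap$}}_{j\in J}\ \mathop{\mbox{\Large$\sqcap$}}_{c\in\mathbb Z_N}\ \Bigl(\mathop{\mbox{\Large$\sqcap$}}_{i\in L_c}x_{ijc}\Bigr)\times\Bigl(\mathop{\mbox{\Large$\sqcap$}}_{i\in R_c}x_{ijc}\Bigr).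
\]
\end{definition}

Each variable of $V$ occurs exactly once in $t_n$ and once in $u_n$. For $n=1$ these are the terms of Example~\ref{ex:three}, with $a,b,c$ standing for $c=0,1,2$ and a prime marking the side $R_c$. In general $|V|=N(N-1)\cdot2n$, which is $33\cdot32\cdot8=8448$ for $n=4$.

We write $u,t$ for $u_n,t_n$ and also for their Boolean functions, which send a set $A\subseteq V$ of true variables to $0$ or $1$. Let
\[
D_{ij}=\{x_{ijc}:c\in I(i)\},\qquad Q_i=\bigcup_{j\in J}D_{ij},\qquad \alpha_\pi=\bigcup_{i\in\operatorname{dom}(\pi)}D_{i,\pi(i)}
\]
for a map $\pi$ from a set of pigeons to $J$. A \emph{placement} is a map $\pi:P\to J$. The sets $D_{ij}$ are nonempty and partition $V$. A set satisfies $u$ if and only if it contains some $D_{ij}$ for every $i$, so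
\begin{equation}\label{eq:minimal}
u(A)=1\iff A\supseteq\alpha_\pi\text{ for some placement }\pi;\qquad u(\alpha_\pi\setminus\{v\})=0\ \text{ for } v\in\alpha_\pi.
\end{equation}
A set satisfies $t$ if and only if it contains a \emph{collision}, that is, a pair $x_{ijc},x_{kjc}$ with $c$ separating $i$ and $k$.

\begin{lemma}\label{lem:valid}
We have $u\le t$ pointwise and $u\ne t$. In particular $t_n\le_\bullet u_n$ is universally valid.
\end{lemma}

\begin{proof}
Let $A\supseteq\alpha_\pi$. Since $|P|>|J|$, there are $i\ne k$ with $\pi(i)=\pi(k)=j$. Let $c$ separate them. Then $x_{ijc},x_{kjc}\in A$ is a collision. So the identity witnesses $t_n\sqsubseteq u_n$, and Lemma~\ref{lem:sound} applies. A collision alone satisfies $t$ but not $u$, because it involves only two of the $N\ge3$ pigeons.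
\end{proof}

The condition $\varphi\le t$ will be exploited through sets that barely fail to satisfy $t$: all pigeons but one fill the holes bijectively, and the last pigeon $i$ holds many variables, but in each hole lacks the one directed against the occupant.

\begin{lemma}[Test sets]\label{lem:test}
Let $i\in P$, let $\gamma:P\setminus\{i\}\to J$ be a bijection, and let $\beta\subseteq Q_i$. Suppose that for every hole $j$ with $\beta\cap D_{ij}\ne\emptyset$ there is $c\in I(i)$ with $x_{ijc}\notin\beta$ and $\gamma^{-1}(j)\in\operatorname{opp}(i,c)$. Then $t(\beta\cup\alpha_\gamma)=0$.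
\end{lemma}

\begin{proof}
Suppose $\beta\cup\alpha_\gamma$ contains a collision in hole $j$. If both of its pigeons differed from $i$, then $\gamma$ would send both to $j$. So the collision is $x_{ijc'},x_{kjc'}$ with $x_{ijc'}\in\beta$, $k=\gamma^{-1}(j)$ and $c'$ separating $i,k$. By hypothesis some $c$ with $x_{ijc}\notin\beta$ also separates $i,k$. The uniqueness in Lemma~\ref{lem:sep} gives $c=c'$, a contradiction.
\end{proof}

\begin{example}[The first step is blocked for $n=2$]\label{ex:blocked}
Let $n=2$. Then $I(0)=\{0,5,7,8\}$, and the opponents of pigeon $0$ are
\[
\operatorname{opp}(0,0)=\{2,4\},\quad\operatorname{opp}(0,5)=\{5,6\},\quad\operatorname{opp}(0,7)=\{7,8\},\quad\operatorname{opp}(0,8)=\{1,3\}.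
\]
Imitate Example~\ref{ex:three}: split $D_{0j}=X\cup Y$ and $D_{0j'}=X'\cup Y'$ into nonempty disjoint parts, and replace $XY\sqcap X'Y'$ by $(X\sqcap X')(Y\sqcap Y')$ in $u_2$, each set standing for the product of its elements. Pick $x_{0jc}\in Y$ and $x_{0j'c'}\in X'$. There are distinct $k\in\operatorname{opp}(0,c)$ and $k'\in\operatorname{opp}(0,c')$, even if $c=c'$; for $c=c'=0$ take $k=2$, $k'=4$. Let $\gamma$ be a bijection with $\gamma(k)=j$ and $\gamma(k')=j'$. The set $X\cup Y'\cup\alpha_\gamma$ satisfies the new term, but not $t_2$, by Lemma~\ref{lem:test}. So the new term no longer implies $t_2$.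

Half-distributivity fares no better. Let $U_i$ be the factor of pigeon $i$, and write $U_0=D_{0j}\sqcap U_0'$. Replacing $U_1U_0$ by $U_1D_{0j}\sqcap U_0'$ gives a term satisfied by $\alpha_\gamma$, for any bijection $\gamma:P\setminus\{1\}\to J$ with $\gamma(0)\ne j$, and $\alpha_\gamma$ contains no collision.
\end{example}

The example treats two particular steps applied directly to $u_2$. A derivation, however, may pass through terms with repeated and foreign variables, and in Theorem~\ref{thm:nofinite} it may use arbitrary small axioms. The next section brings all of this into one form.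

\section{Derivations as chains of local steps}\label{sec:steps}

\subsection{From derivation trees to chains}

The glb rule has two premises, so derivations are trees. We trade it for the axiom $x\le_\bullet x\sqcap x$. A \emph{rule} is a pair $(r,s)$ of terms, read $r\le_\bullet s$. A \emph{context} $C$ is a term with one leaf replaced by a hole, and $C[\tau]$ is the result of filling the hole with $\tau$. For a set $\mathcal R$ of rules write $w\preceq_{\mathcal R}w'$ if there is a chain $w=w_0,w_1,\dots,w_d=w'$, $d\ge0$, in which each pair $(w_\nu,w_{\nu+1})$ has the form $(C[r\sigma],C[s\sigma])$ for a context $C$, a substitution $\sigma$ and a rule $(r,s)\in\mathcal R$.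

\begin{lemma}\label{lem:chains}
Let $\mathcal A$ be a set of inequalities and equations. Let $\mathcal R$ consist of the rule $(x,x\sqcap x)$, the rules $(r,s)$ for $r\le_\bullet s$ in $\mathcal A$, and the rules $(r,s),(s,r)$ for $r=_\bullet s$ in $\mathcal A$. If $w\le_\bullet w'$ is derivable from substitution instances of $\mathcal A$ by the glb rule and the structural rules, then $w\preceq_{\mathcal R}w'$.
\end{lemma}

\begin{proof}
Interpret $\le_\bullet$ as $\preceq_{\mathcal R}$ and $=_\bullet$ as $\preceq_{\mathcal R}$ in both directions, and use induction on derivations. Instances of $\mathcal A$ are chains of length one. The relation $\preceq_{\mathcal R}$ is reflexive and transitive, and it is monotone because a chain can be placed inside a larger context; this covers the structural rules. If $w\preceq_{\mathcal R}w_1$ and $w\preceq_{\mathcal R}w_2$, then $w\preceq_{\mathcal R}w\sqcap w\preceq_{\mathcal R}w_1\sqcap w\preceq_{\mathcal R}w_1\sqcap w_2$.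
\end{proof}

\subsection{Markings and local steps}

The terms inside a chain need not be linear, and reading them as Boolean functions of their variables loses too much (Example~\ref{ex:fail}). Instead we follow each variable of $u$ down the chain along the witnesses of the rules. In every term at most one occurrence then descends from a given variable, and we keep only those occurrences.

Fix a finite set $V$ of variables. \emph{Formulas} are built from variables, $0$, $1$ and binary $\wedge,\vee$; a formula is \emph{linear} if each variable occurs in it at most once. A formula with variables in $V$ defines a monotone Boolean function on subsets of $V$. A \emph{marking} of a term $w$ is a set $M\subseteq\operatorname{occ}(w)$ whose elements have pairwise distinct labels in $V$. Let $w^M$ be the linear formula obtained by reading $\times,\sqcap,1$ as $\wedge,\vee,1$, keeping the marked occurrences, and replacing the unmarked ones by $0$. We use the same notation for contexts; $C^M$ is a \emph{linear context}, that is, a linear formula in which one extra variable $\eta\notin V$, the hole, occurs exactly once.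

\begin{definition}\label{def:local}
Let $\kappa\in\mathbb N$. A pair $(\varphi,\varphi')$ of Boolean functions on $V$ is a \emph{$\kappa$-local step}, written $\varphi\to_\kappa\varphi'$, if there are $m\le\kappa$, a linear context $\Gamma$, linear formulas $\psi_1,\dots,\psi_m$ and linear formulas $\Sigma,\Sigma'$ with variables among $\xi_1,\dots,\xi_m$ such that
\begin{itemize}
\item the set $V_0$ of variables of $\Gamma$ other than the hole and the sets $V_l$ of variables of $\psi_l$ $(1\le l\le m)$ are pairwise disjoint subsets of $V$;
\item $\Sigma\le\Sigma'$ pointwise;
\item $\varphi$ and $\varphi'$ are the functions of $\Gamma[\Sigma[\vec\psi]]$ and $\Gamma[\Sigma'[\vec\psi]]$, where $\Sigma[\vec\psi]$ is $\Sigma$ with $\psi_l$ substituted for $\xi_l$.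
\end{itemize}
The reflexive transitive closure of $\to_\kappa$ is written $\to_\kappa^*$; for formulas it refers to their functions.
\end{definition}

Both composite formulas are linear, and $\varphi\le\varphi'$. The \emph{blocks} $\psi_l$ may be large or constant, and $\Sigma$ or $\Sigma'$ may omit some $\xi_l$; only the number of blocks is bounded.

A rule such as $(x,x\sqcap x)$, read backwards, merges two copies of an arbitrary term $\tau$, whose marks are interleaved. This is not one local step. For instance, with $\tau=(x\sqcap z)\times(y\sqcap w)$, mark $x,y$ in the first copy and $z,w$ in the second. The marked formula of $\tau\sqcap\tau$ has the function $(x\wedge y)\vee(z\wedge w)$, and merging produces $(x\vee z)\wedge(y\vee w)$; this is law (M), a $4$-local step. For deeper $\tau$ one such step is needed at each product node.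

\begin{lemma}[Merging]\label{lem:merge}
Let $\tau$ be a term, let $2d\le\kappa$, and let $M_1,\dots,M_d$ be pairwise disjoint subsets of $\operatorname{occ}(\tau)$ whose union $M$ is a marking. Let $\Gamma$ be a linear context whose variables are not labels of elements of $M$. Then $\Gamma[\bigvee_{\nu=1}^d\tau^{M_\nu}]\to_\kappa^*\Gamma[\tau^M]$, where the empty disjunction is $0$.
\end{lemma}

\begin{proof}
If $d=0$, then $\tau^\emptyset$ has no variables, and $\Sigma=0$, $\Sigma'=\tau^\emptyset$ give a $0$-local step. Let $d\ge1$; we use induction on $\tau$, for all $\Gamma$ at once, and write $\tau_\epsilon^{M_\nu}$ for $\tau_\epsilon$ with the marks of $M_\nu$ that lie in it.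

If $\tau=1$, both inner formulas are true. If $\tau$ is a variable, at most one $M_\nu$ marks its only occurrence, and both inner formulas have the same function.

If $\tau=\tau_0\circ\tau_1$ with $\circ\in\{\sqcap,\times\}$, let $\bar\circ$ be $\vee$ or $\wedge$ accordingly. We first pass from $\Gamma[\bigvee_\nu(\tau_0^{M_\nu}\mathbin{\bar\circ}\tau_1^{M_\nu})]$ to $\Gamma[\bigvee_\nu\tau_0^{M_\nu}\mathbin{\bar\circ}\bigvee_\nu\tau_1^{M_\nu}]$. For $\bar\circ=\vee$ the functions are equal. For $\bar\circ=\wedge$ this is a $2d$-local step with the $2d$ blocks $\tau_\epsilon^{M_\nu}$ and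
\[
\Sigma=\bigvee_\nu(\xi_\nu\wedge\xi'_\nu)\ \le\ \Sigma'=\bigvee_\nu\xi_\nu\wedge\bigvee_\nu\xi'_\nu .
\]
Now apply the induction hypothesis to $\tau_0$ in the context $\Gamma[\eta\mathbin{\bar\circ}\bigvee_\nu\tau_1^{M_\nu}]$, and then to $\tau_1$ in the context $\Gamma[\tau_0^M\mathbin{\bar\circ}\eta]$. The result is $\Gamma[\tau_0^M\mathbin{\bar\circ}\tau_1^M]=\Gamma[\tau^M]$.
\end{proof}

Call a rule $(r,s)$ \emph{$\kappa$-bounded} if $|\operatorname{occ}(s)|\le\kappa$ and $r\sqsubseteq s$ has a witness $h$ with $2|h^{-1}(e)|\le\kappa$ for all $e\in\operatorname{occ}(r)$.

\begin{proposition}[Transport of markings]\label{prop:transport}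
Let all rules in $\mathcal R$ be $\kappa$-bounded, let $w\preceq_{\mathcal R}w'$, and let $M'$ be a marking of $w'$. Then there is a marking $M$ of $w$ with $w'^{M'}\to_\kappa^*w^M$.
\end{proposition}

\begin{proof}
By induction on the length of the chain it suffices to treat $w=C[r\sigma]$, $w'=C[s\sigma]$. Let $h$ be a witness as above. For an occurrence $o$ of $s$ or $r$ with label $x$ let $\tau_o=\sigma(x)$; thus $\tau_o=\tau_e$ if $h(o)=e$. The marking $M'$ consists of a set $M_C$ of marks in $C$ and, for each $o\in\operatorname{occ}(s)$, a set $M_o\subseteq\operatorname{occ}(\tau_o)$ of marks in the copy of $\tau_o$ at $o$. For $e\in\operatorname{occ}(r)$ let $M_e=\bigcup_{o\in h^{-1}(e)}M_o\subseteq\operatorname{occ}(\tau_e)$. This union is disjoint, because one position of $\tau_e$ marked in two copies would give two marks of $M'$ with the same label. Let $M$ consist of $M_C$ and of $M_e$ in the copy of $\tau_e$ at $e$. Each mark of $M$ comes from a mark of $M'$ with the same label, and different marks come from different marks, so $M$ is a marking of $w$.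

Take distinct variables $\xi_o$ for $o\in\operatorname{occ}(s)$. Let $\Sigma$ be the Boolean reading of $s$ with $\xi_o$ at $o$, and let $\Sigma'$ be the Boolean reading of $r$ with $\bigvee_{o\in h^{-1}(e)}\xi_o$ at $e$. Both are linear, the second because fibers are disjoint. If $A\subseteq\operatorname{occ}(s)$ makes $\Sigma$ true, then $h(A)$ satisfies $r$, and the disjunction at $e$ is true exactly if $e\in h(A)$; so $\Sigma\le\Sigma'$. With $\Gamma=C^{M_C}$ and the at most $\kappa$ blocks $\psi_o=\tau_o^{M_o}$ we have $w'^{M'}=\Gamma[\Sigma[\vec\psi]]\to_\kappa\Gamma[\Sigma'[\vec\psi]]$. In the latter formula, the place of $e\in\operatorname{occ}(r)$ holds $\bigvee_{o\in h^{-1}(e)}\tau_e^{M_o}$. For one $e$ after the other, Lemma~\ref{lem:merge} with $d=|h^{-1}(e)|$ replaces this by $\tau_e^{M_e}$, the rest of the formula serving as the context. The final formula is $w^M$.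
\end{proof}

\section{Types in linear formulas}\label{sec:types}

To show that a local step does not change $u$, we need a way to recognize the function of a linear formula from local data. For distinct variables $p,p'$ occurring in a linear formula $\Phi$, the \emph{type} $\operatorname{type}_\Phi(p,p')\in\{\wedge,\vee\}$ is the connective at the least common ancestor of their leaves in the syntax tree. The \emph{$\wedge$-graph} of $\Phi$ has the variables of $\Phi$ as vertices and the pairs of type $\wedge$ as edges. A function $\varphi$ \emph{depends} on $p$ if $\varphi(A)\ne\varphi(A\cup\{p\})$ for some $A$; then $p$ occurs in every formula for $\varphi$.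

\begin{lemma}\label{lem:types}
Let $\Phi,\Phi'$ be linear formulas over $V\neq\emptyset$ with functions $\varphi,\varphi'$.
\begin{enumerate}
\item[(i)] Let $p\ne p'$ and $A\subseteq V\setminus\{p,p'\}$. If $\varphi(A\cup\{p\})=\varphi(A\cup\{p'\})=0$ and $\varphi(A\cup\{p,p'\})=1$, then $\operatorname{type}_\Phi(p,p')=\wedge$. If $\varphi(A)=0$ and $\varphi(A\cup\{p\})=\varphi(A\cup\{p'\})=1$, then $\operatorname{type}_\Phi(p,p')=\vee$.
\item[(ii)] If $\varphi$ and $\varphi'$ depend on all variables of $V$ and all types in $\Phi$ and $\Phi'$ agree, then $\varphi=\varphi'$.
\item[(iii)] The $\wedge$-graph of $\Phi$ has no induced path on four vertices.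
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix all variables other than $p,p'$ according to $A$. By monotonicity the hypotheses say that $\varphi$ becomes $p\wedge p'$, respectively $p\vee p'$; in particular both variables occur. Let $\circ$ be the type. The two subformulas below the common ancestor become $\lambda\in\{0,1,p\}$ and $\lambda'\in\{0,1,p'\}$, and the part above it becomes a monotone unary function $g$, that is, $0$, $1$ or the identity. So the restriction is $g(\lambda\circ\lambda')$, which is one of $0,1,p,p',p\circ p'$. Hence $\circ$ is the connective claimed.

(ii) Simplify $\Phi$ by $\Theta\wedge1\to\Theta$, $\Theta\wedge0\to0$, $\Theta\vee0\to\Theta$, $\Theta\vee1\to1$ and their mirror images. The function is preserved, so no variable is deleted, and the types of surviving variables do not change. The process ends in a constant or a constant-free formula, and the first is excluded as $V\ne\emptyset$. So we may assume $\Phi,\Phi'$ constant-free. We claim that for a constant-free linear formula the minimal satisfying sets are the maximal cliques of the $\wedge$-graph. This holds for a variable. For $\Theta_0\wedge\Theta_1$, the minimal satisfying sets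 are the unions of one for $\Theta_0$ and one for $\Theta_1$; the graph is the union of the two graphs with all edges between them added, and its maximal cliques are the unions of a maximal clique of each. For $\Theta_0\vee\Theta_1$, the empty set satisfies neither $\Theta_\epsilon$, so the minimal satisfying sets are those of $\Theta_0$ and those of $\Theta_1$; the graph is a disjoint union, and its maximal cliques are those of the two parts. A monotone function is determined by its minimal satisfying sets.

(iii) The least common ancestor of four variables splits them into two nonempty groups such that all pairs across have the same type. So the induced graph or its complement is disconnected. A path on four vertices is connected, and its complement is again such a path.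
\end{proof}

\section{Rigidity of $u_n$}\label{sec:rigid}

We return to the notation of Section~\ref{sec:php}.

\begin{proposition}\label{prop:rigid}
Let $n\ge2$ and $\kappa\le n$. If $u\to_\kappa\varphi'$ and $\varphi'\le t$, then $\varphi'=u$.
\end{proposition}

Some bound on $\kappa$ is needed, since $u\to_{|V|}t$ with the variables as blocks. The first step of Example~\ref{ex:three} is a $4$-local step that leaves $u_1$ and stays below $t_1$.

\begin{proof}
Take data as in Definition~\ref{def:local}, let $\Phi=\Gamma[\Sigma[\vec\psi]]$ and $\Phi'=\Gamma[\Sigma'[\vec\psi]]$, and let $W=V_1\cup\dots\cup V_m$. For $A\subseteq V$ let $\vec\psi(A)\in\{0,1\}^m$ be the vector of values $\psi_l(A)$, and let $\Gamma_A$ be the monotone unary function obtained by evaluating the variables of $V_0$ according to $A$. Thus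
\[
u(A)=\Gamma_A\bigl(\Sigma(\vec\psi(A))\bigr),\qquad\varphi'(A)=\Gamma_A\bigl(\Sigma'(\vec\psi(A))\bigr),\qquad u\le\varphi'\le t.
\]
We show that all types in $\Phi'$ agree with those in $\Phi$ and apply Lemma~\ref{lem:types}(ii). Values $\varphi'=1$ come from $u\le\varphi'$, and values $\varphi'=0$ come from test sets. Throughout, $p=x_{ijc}$ and $p'=x_{i'j'c'}$ are distinct variables. Write $p\sim p'$ if $i\ne i'$ or $j=j'$; so $p\not\sim p'$ means same pigeon, different holes.

\medskip\noindent\textbf{Step 1: $\operatorname{type}_\Phi(p,p')=\wedge$ if and only if $p\sim p'$.}
By \eqref{eq:minimal}, $u$ depends on every variable, so all of $V$ occurs in $\Phi$. Hence $V=V_0\cup W$, and if $V_l\neq\emptyset$, then $\xi_l$ occurs in $\Sigma$ and $\psi_l$ is a subformula of $\Phi$. If $p\sim p'$, there is a placement $\pi$ with $p,p'\in\alpha_\pi$, and \eqref{eq:minimal} and Lemma~\ref{lem:types}(i) with $A=\alpha_\pi\setminus\{p,p'\}$ give type $\wedge$. If $p\not\sim p'$, let $\gamma:P\setminus\{i\}\to J$ be any map and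
\begin{equation}\label{eq:twoholes}
A=\bigl((D_{ij}\cup D_{ij'})\setminus\{p,p'\}\bigr)\cup\alpha_\gamma .
\end{equation}
Then $u(A)=0$, since $A$ contains no $D_{ij''}$, while $u(A\cup\{p\})=u(A\cup\{p'\})=1$. So the type is $\vee$.

\medskip\noindent\textbf{Step 2: $\varphi'$ depends on every variable, and types not inside $W$ are unchanged.}
Choose $k\in\operatorname{opp}(i,c)$ and a bijection $\gamma:P\setminus\{i\}\to J$ with $\gamma(k)=j$, and let $A=(D_{ij}\setminus\{p\})\cup\alpha_\gamma$. Lemma~\ref{lem:test} gives $t(A)=0$, so $\varphi'(A)=0$, whereas $\varphi'(A\cup\{p\})\ge u(A\cup\{p\})=1$. So all of $V$ occurs in $\Phi'$. If $p,p'\in V_0$, their type in both $\Phi$ and $\Phi'$ is their type in $\Gamma$. If $p\in V_0$ and $p'\in W$, it is the type of $p$ and the hole in $\Gamma$. Thus $\operatorname{type}_{\Phi'}(p,p')=\operatorname{type}_\Phi(p,p')$ unless $p,p'\in W$.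

\medskip\noindent\textbf{Step 3: if $p\not\sim p'$, then $\operatorname{type}_{\Phi'}(p,p')=\vee$.}
This is the argument of Example~\ref{ex:blocked}. Since $n\ge2$, there are distinct $k\in\operatorname{opp}(i,c)$ and $k'\in\operatorname{opp}(i,c')$. Let $\gamma$ be a bijection with $\gamma(k)=j$, $\gamma(k')=j'$, and let $A$ be the set \eqref{eq:twoholes}. By Lemma~\ref{lem:test}, $\varphi'(A)\le t(A)=0$, while $\varphi'(A\cup\{p\})=\varphi'(A\cup\{p'\})=1$ because $u$ is $1$ there. Apply Lemma~\ref{lem:types}(i).

\medskip
It remains to show that no pair of type $\wedge$ turns into type $\vee$. One would like to show $\varphi'(\alpha_\pi\setminus\{p\})=0$ for a placement $\pi$ through both $p$ and $p'$. The difficulty is that $\alpha_\pi\setminus\{p\}$ may well contain a collision, so $t$ gives no direct information. We shall move to a test set while keeping control of the values of the blocks, and for this we need to know how blocks sit in $u$.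

\medskip\noindent\textbf{Step 4: the blocks.}
First, for every placement $\pi$ and every $l\ge1$,
\begin{equation}\label{eq:critical}
v\in\alpha_\pi\cap V_l\quad\Longrightarrow\quad\psi_l(\alpha_\pi)=1\ \text{ and }\ \psi_l(\alpha_\pi\setminus\{v\})=0,
\end{equation}
because removing $v$ changes $u$ from $1$ to $0$ and affects neither $\Gamma$ nor the other blocks. Call $l$ \emph{empty} if $V_l=\emptyset$, \emph{small} if $\emptyset\ne V_l\subseteq Q_i$ for some $i$, and \emph{large} otherwise. We claim that \emph{if $l$ is large, then $\psi_l(\alpha_\pi)=1$ for every placement $\pi$.}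

Let $v\in V_l\cap Q_i$ and $v'\in V_l\cap Q_{i'}$ with $i\ne i'$. Let $y\in Q_i$ belong to a hole different from that of $v$. Then $y\not\sim v$ and $y\sim v'$, so by Step~1 the types of $(y,v)$ and $(y,v')$ in $\Phi$ differ. If $y$ were outside the subformula $\psi_l$, these two pairs would have the same least common ancestor. So $y\in V_l$. Repeating the argument with $y$ in place of $v$ captures the variables of $Q_i$ in the hole of $v$ as well. Hence $Q_i\subseteq V_l$, so $V_l$ meets every $\alpha_\pi$, and \eqref{eq:critical} proves the claim.

Let $E$ be the set of pigeons $i$ with $V_l\subseteq Q_i$ for some small $l$. Since the $Q_i$ are disjoint, $|E|\le m\le n$. Large blocks need no care, and small blocks keep their values as long as the pigeons in $E$ are not moved.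

\medskip\noindent\textbf{Step 5: if $p=x_{ijc}\in W$ and the placement $\pi$ has $\pi(i)=j$ and is injective on $E\cup\{i\}$, then $\varphi'(\alpha_\pi\setminus\{p\})=0$.}
Let $p\in V_l$ and $A=\alpha_\pi\setminus\{p\}$, and suppose $\varphi'(A)=1$. Put $\vec y=\vec\psi(A)$. Then $y_l=0$ by \eqref{eq:critical}. Also $\Gamma_A(0)\le\Gamma_A(\Sigma(\vec y))=u(A)=0$ and $\Gamma_A(\Sigma'(\vec y))=1$, hence $\Sigma'(\vec y)=1$.

For each $i''\in E\setminus\{i\}$ choose a small index with block inside $Q_{i''}$. These indices are distinct, and different from $l$ since $p\in V_l\cap Q_i$. So $|E\setminus\{i\}|\le m-1\le n-1$. As $\operatorname{opp}(i,c)$ has $n$ elements and does not contain $i$, there is $k\in\operatorname{opp}(i,c)\setminus E$. This is the point where $\kappa\le n$ is used. The map $\pi$ is injective on $E\setminus\{i\}$ and avoids $j$ there. Send $k$ to $j$ and extend to a bijection $\gamma:P\setminus\{i\}\to J$, which is possible as $|J|=|P|-1$. Let $\pi'$ be the placement that extends $\gamma$ by $\pi'(i)=j$; it agrees with $\pi$ on $E\cup\{i\}$. Let $A'=\alpha_{\pi'}\setminus\{p\}=(D_{ij}\setminus\{p\})\cup\alpha_\gamma$. By Lemma~\ref{lem:test}, $\varphi'(A')\le t(A')=0$.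

On the other hand $\psi_{l'}(A')\ge y_{l'}$ for every $l'$:
\begin{itemize}
\item if $l'=l$, then $y_{l'}=0$;
\item if $l'$ is empty, then $\psi_{l'}$ is constant;
\item if $l'$ is small with $V_{l'}\subseteq Q_{i''}$, then $i''\in E$, so $A'\cap Q_{i''}=D_{i'',\pi(i'')}\setminus\{p\}=A\cap Q_{i''}$;
\item if $l'\ne l$ is large, then $p\notin V_{l'}$, so $\psi_{l'}(A')=\psi_{l'}(\alpha_{\pi'})=1$ by Step~4.
\end{itemize}
Hence $\Sigma'(\vec\psi(A'))\ge\Sigma'(\vec y)=1$. Since $p\notin V_0$, we have $\Gamma_{A'}(1)=\Gamma_{\alpha_{\pi'}}(1)\ge u(\alpha_{\pi'})=1$. So $\varphi'(A')=1$, a contradiction.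

\medskip\noindent\textbf{Step 6: if $i=i'$ and $j=j'$, or $i\ne i'$ and $j\ne j'$, then $\operatorname{type}_{\Phi'}(p,p')=\wedge$.}
If $p,p'$ are not both in $W$, use Steps~1 and~2. Otherwise choose a placement $\pi$ with $\pi(i)=j$ and $\pi(i')=j'$ that is injective on $E\cup\{i,i'\}$; there are enough holes, since $|E|+2\le n+2\le2n^2$. Step~5 for $p$ and for $p'$ gives $\varphi'(\alpha_\pi\setminus\{p\})=\varphi'(\alpha_\pi\setminus\{p'\})=0$, while $\varphi'(\alpha_\pi)\ge u(\alpha_\pi)=1$. Apply Lemma~\ref{lem:types}(i).

\medskip\noindent\textbf{Step 7: if $i\ne i'$ and $j=j'$, then $\operatorname{type}_{\Phi'}(p,p')=\wedge$.}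
Here a placement through $p$ and $p'$ need not be available with the injectivity that Step~5 requires, since $i$ or $i'$ may lie in $E$. But the type is forced by the types already known. Choose holes $j_2,j_3$ with $j,j_2,j_3$ distinct, and $v\in D_{ij_2}$, $w\in D_{i'j_3}$. By Step~6 the pairs $(p,w)$, $(w,v)$, $(v,p')$ have type $\wedge$ in $\Phi'$. By Step~3 the pairs $(p,v)$ and $(w,p')$ have type $\vee$. If $(p,p')$ had type $\vee$, then $p,w,v,p'$ would be an induced path in the $\wedge$-graph, contrary to Lemma~\ref{lem:types}(iii).

\medskip
Steps 3, 6 and 7 cover all pairs and give the types found for $\Phi$ in Step~1. Both functions depend on all of $V$ by Steps~1 and~2, so $\varphi'=u$ by Lemma~\ref{lem:types}(ii).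
\end{proof}

\section{Non-derivability}\label{sec:final}

\begin{proposition}\label{prop:nochain}
Let $n\ge2$ and $\kappa\le n$. If all rules in $\mathcal R$ are $\kappa$-bounded, then $t_n\not\preceq_{\mathcal R}u_n$.
\end{proposition}

\begin{proof}
Suppose $t_n\preceq_{\mathcal R}u_n$. Mark all occurrences of $u_n$; the marked formula has the function $u$. By Proposition~\ref{prop:transport} there are a marking $M$ of $t_n$ and functions $u=\varphi_0\to_\kappa\varphi_1\to_\kappa\dots\to_\kappa\varphi_d$ with $\varphi_d$ the function of $t_n^M$. The sequence is increasing, and $\varphi_d\le t$ because $t_n^M$ arises from the Boolean reading of $t_n$ by setting some variables to $0$. So every $\varphi_\nu$ is below $t$, and Proposition~\ref{prop:rigid} gives $\varphi_\nu=u$ for all $\nu$, by induction. Then $\varphi_d=u$ depends on all of $V$, so $M=\operatorname{occ}(t_n)$ and $\varphi_d=t$. This contradicts $u\ne t$ (Lemma~\ref{lem:valid}).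
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Universal validity is Lemma~\ref{lem:valid}. Let $\mathcal A$ be the set of axioms of $\mathcal S$ other than the glb rule and the structural rules, and let $\mathcal R$ be as in Lemma~\ref{lem:chains}. The rules of $\mathcal R$ are those listed in Example~\ref{ex:axioms}; they have $|\operatorname{occ}(s)|\le3$ and witnesses with fibers of size at most $2$, so they are $4$-bounded. By Proposition~\ref{prop:nochain} with $\kappa=n=4$ we have $t_4\not\preceq_{\mathcal R}u_4$, and by Lemma~\ref{lem:chains} the inequality $t_4\le_\bullet u_4$ is not derivable in $\mathcal S$.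
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nofinite}]
Let $\mathcal R$ be as in Lemma~\ref{lem:chains} and let $n=2\max(b,2)$. Each rule $(r,s)\in\mathcal R$ is universally valid with $|\operatorname{occ}(s)|\le\max(b,2)$, the value $2$ accounting for $(x,x\sqcap x)$. By Theorem~\ref{thm:char} it has a witness, whose fibers are subsets of $\operatorname{occ}(s)$. So all rules are $n$-bounded. Proposition~\ref{prop:nochain} with $\kappa=n$ and Lemma~\ref{lem:chains} show that $t_n\le_\bullet u_n$ is not derivable, and it is universally valid by Lemma~\ref{lem:valid}. For a finite set of inequalities and equations, some $b$ bounds the number of occurrences in all terms involved.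
\end{proof}

\begin{remark}
Theorem~\ref{thm:nofinite} applies to the axioms of $\mathcal S$ with $b=3$ and yields the non-derivability of $t_6\le_\bullet u_6$; the value $n=4$ in Theorem~\ref{thm:main} comes from the sharper bound on fibers in Example~\ref{ex:axioms}. The inequalities $t_n\le_\bullet u_n$ are among the linear axioms added in Theorem~\ref{thm:linear}, and Theorem~\ref{thm:nofinite} shows that this family cannot be cut down to inequalities with boundedly many variables.
\end{remark}

\begin{thebibliography}{9}

\bibitem{NPP}
Eike Neumann, Arno Pauly, and C\'ecilia Pradic,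
\emph{The equational theory of the Weihrauch lattice with multiplication},
arXiv:2403.13975 (2024).

\end{thebibliography}
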